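# Sizes of minimal bases of finite transitive groups

## Pinning edges of the complete graph on seven vertices

Let $S_7$ act on the $21$ edges of the complete graph with vertex set $\{1,\dots,7\}$, that is, on the pairs $\{a,b\}$. We pin some edges: a permutation survives if it maps every pinned edge to itself (it may swap the two ends). How many edges must be pinned so that only the identity survives?

Let $E$ be a set of pinned edges and consider the graph $\Gamma_E=(\{1,\dots,7\},E)$. We claim:

*Only the identity survives if and only if $\Gamma_E$ has at most one isolated vertex and no component consisting of a single edge.*

If $a,b$ are two isolated vertices, or if $\{a,b\}$ is a component consisting of a single edge, then the transposition $(a\,b)$ survives. Conversely, assume the condition. A vertex of degree at least $2$ is the unique common vertex of two pinned edges, so every survivor fixes it. A vertex of degree $1$ has a neighbor of degree at least $2$, since otherwise the two would form a single-edge component. That neighbor is fixed and the edge is preserved, so the vertex of degree $1$ is fixed too. Now all vertices are fixed except possibly one isolated vertex, which is then fixed as well.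

Call $E$ *good* if only the identity survives. Adding edges keeps a good set good, so a good set has no smaller good set inside it exactly when the removal of any single edge spoils it. Which good sets have this property, and how many edges do they have?

Removing an edge from a cycle does not change the vertex sets of the components, so such an $E$ is a forest. The component sizes add up to $7$, with no $2$ and at most one $1$. This leaves $7$, $\;6+1$, $\;4+3$, $\;3+3+1$.

- Type $7$: removing the edge at a leaf gives $6+1$, still good. Not minimal.
- Type $4+3$: removing the edge at a leaf of the tree on four vertices gives $3+1+3$, still good. Not minimal.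
- Type $3+3+1$: two paths with two edges each. Removing any edge creates a single-edge component, so this is minimal, with $4$ edges.
- Type $6+1$: a tree with $5$ edges. If it is a star, then removing any edge creates a second isolated vertex, so the star is minimal, with $5$ edges. (Any minimal set of this type has $5$ edges, star or not.)

So good sets that cannot be shrunk come in exactly two sizes, $4$ and $5$. Somebody who discards superfluous edges one by one may get stuck at $5$, although $4$ is possible.

Now the questions suggest themselves. Can a group have such sets of sizes $2$ and $4$, but not $3$? Of sizes $2$ and $1000$ and nothing else? Which sets of sizes can occur?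

## Bases, minimal bases and the set $\mathcal M(G,\Omega)$

All groups and sets are finite. Permutation groups act faithfully and on the right: we write $\omega^g$ for the image of $\omega$ under $g$, and $S^g=\{\omega^g:\omega\in S\}$.

**Definition.** Let $G$ be a permutation group on $\Omega$. A subset $S\subseteq\Omega$ is a *base* for $G$ if its pointwise stabilizer $G_{(S)}=\bigcap_{\omega\in S}G_\omega$ is trivial, where $G_{(\varnothing)}=G$. A base is *minimal* if no proper subset of it is a base. Let $\mathbb N$ be the set of positive integers and
$$\mathcal M(G,\Omega)=\{\ell\in\mathbb N : G\text{ has a minimal base of cardinality }\ell\}.$$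

Every set containing a base is a base. The first section says that $\mathcal M(S_7,\text{edges})=\{4,5\}$. A smaller example: for the dihedral group of order $8$ on the vertices of a square, the stabilizer of a vertex has order $2$ and fixes exactly that vertex and the opposite one. So the minimal bases are the four pairs of adjacent vertices, and $\mathcal M=\{2\}$.

Both examples are transitive, and transitivity is what makes the problem interesting. Dalla Volta, Mastrogiacomo and Spiga, in "On the cardinality of irredundant and minimal bases of finite permutation groups" (arXiv:2311.04489, 2023), make the following conjecture.

**Conjecture.** Let $X\subseteq\mathbb N$ be finite and non-empty, with $1\notin X$. Then there is a finite transitive permutation group $G$ on a finite set $\Omega$ with $\mathcal M(G,\Omega)=X$.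

The following facts are quoted as known alongside the conjecture; here $X$ is finite and non-empty.

- Every $X$ is $\mathcal M(G,\Omega)$ for some permutation group $G$, if transitivity is not required.
- Every interval $X$ with $1\notin X$ is $\mathcal M(G,\Omega)$ for some finite transitive $G$.
- If $G$ is transitive and $1\in\mathcal M(G,\Omega)$, then $G$ is regular (transitive with trivial point stabilizers) and $\mathcal M(G,\Omega)=\{1\}$.
- Some sets $X$ that are not intervals also arise from transitive groups.

The third fact is the reason for the hypothesis $1\notin X$; we prove it at the end. The conjecture is true, in the following form. Recall that a group is *metabelian* if it has an abelian normal subgroup with abelian quotient.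

**Theorem 1.** Let $X$ be a finite non-empty set of integers $\ge 2$. Then there is a finite transitive permutation group $G$ on a finite set $\Omega$ with $\mathcal M(G,\Omega)=X$. Moreover, for any prescribed prime $p$, $G$ can be taken to be a metabelian $p$-group, namely an extension of an elementary abelian $p$-group by a cyclic $p$-group.

**Theorem 2.** For $X\subseteq\mathbb N$, the following are equivalent:

(a) $X=\mathcal M(G,\Omega)$ for some non-trivial finite transitive group $G$;

(b) $X=\{1\}$, or $X$ is finite, non-empty and $1\notin X$.

For every prime $p$, such a $G$ can be chosen to be a metabelian $p$-group.

Three textbook facts will be used.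

- If $G$ acts by right multiplication on the cosets $Hg$ of a subgroup $H$, the action is transitive and the stabilizer of $Hg$ is $g^{-1}Hg$, because $Hgx=Hg$ means $gxg^{-1}\in H$.
- In any action, $G_{(S^g)}=g^{-1}G_{(S)}g$. In particular $S$ is a base if and only if $S^g$ is.
- If $K$ acts on a group $V$ by automorphisms $v\mapsto v^k$, then every element of $V\rtimes K$ is uniquely $vk$ with $v\in V$, $k\in K$, and $k^{-1}vk=v^k$.

## Two sizes with five orbits, and what a cyclic shift destroys

We first produce $X=\{2,3\}$ without transitivity, in a group so transparent that all stabilizers can be read off.

Let $\Delta=\{0,1,2,3,4\}$, and suppose we want the sets $\{0,1\}$ and $\{2,3,4\}$ to describe the minimal bases. Let $J$ consist of the six pairs $B=\{a,b\}$ with $a\in\{0,1\}$ and $b\in\{2,3,4\}$. Let $V=C_2^{J}$, with one coordinate $v_B$ for each $B\in J$. For $\delta\in\Delta$ put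
$$H_\delta=\{v\in V: v_B=1\text{ for all }B\in J\text{ with }\delta\in B\}.$$
Let $V$ act on the disjoint union $\Omega$ of the five coset spaces $\Omega_\delta=\{H_\delta g:g\in V\}$. Since $V$ is abelian, every point of $\Omega_\delta$ has stabilizer exactly $H_\delta$. Therefore, if $S\subseteq\Omega$ has points in the orbits $\Omega_\delta$ with $\delta\in Y$ and in no others, its pointwise stabilizer is
$$\{v: v_B=1 \text{ for all } B\in J \text{ with } B\cap Y\ne\varnothing\}.$$
So $S$ is a base exactly when $Y$ meets all six pairs. If $Y$ contains $\{0,1\}$ or $\{2,3,4\}$, it does. If $Y$ misses some $a\in\{0,1\}$ and some $b\in\{2,3,4\}$, it does not meet $\{a,b\}$. Hence the minimal bases are the sets with one point in each of $\Omega_0,\Omega_1$, or one point in each of $\Omega_2,\Omega_3,\Omega_4$, and no others; $\mathcal M(V,\Omega)=\{2,3\}$. The action is faithful, since $\Omega$ itself is a base.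

The natural next move is to make this transitive by adding a group $K$ that permutes the five orbits transitively, for instance $K=\mathbb Z/5$ acting on $\Delta=\mathbb Z/5$ by translation. Then the family of sets describing the bases has to be invariant under $K$: with $\{0,1\}$ and $\{2,3,4\}$ it must contain all their translates. Here it breaks. The translate $\{0,1\}+2=\{2,3\}$ lies inside $\{2,3,4\}$. A point set lying over $\{2,3\}$ would already be a base, so a set lying over $\{2,3,4\}$ could not be a *minimal* base, and the size $3$ is lost.

So the problem has two parts.

- *Group theory.* Given a family of sets that is invariant under a transitive group $K$, with no member properly inside another, build a transitive group whose minimal bases are described by this family.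
- *Combinatorics.* Find such an invariant family whose members have exactly the sizes in $X$.

With a member of size $1$ the second part fails when $X\ne\{1\}$: by transitivity every singleton would then be a member, and some singleton would lie properly inside a larger member.

## Hitting sets of a clutter

**Definition.** A *clutter* on a set $\Delta$ is a family $\mathcal C$ of subsets of $\Delta$, none properly contained in another. A *hitting set* of $\mathcal C$ is a set $B\subseteq\Delta$ with $B\cap C\neq\varnothing$ for all $C\in\mathcal C$.

For example, $\{\{0,1\},\{2,3,4\}\}$ is a clutter on $\{0,1,2,3,4\}$; its inclusion-minimal hitting sets are the six pairs in $J$ above. In the five-orbit example we indexed the coordinates by hitting sets, and the sets meeting all of them turned out to be those containing a member of the clutter. This is a general duality.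

**Lemma 4.** Let $\mathcal C$ be a family of subsets of $\Delta$ and let $I$ be the set of all its hitting sets. For $Y\subseteq\Delta$: $Y$ meets every $B\in I$ if and only if $Y$ contains a member of $\mathcal C$.

*Proof.* If $Y\supseteq C\in\mathcal C$ and $B\in I$, then $Y\cap B\supseteq C\cap B\ne\varnothing$. Conversely, suppose $Y$ contains no member of $\mathcal C$. Then every $C\in\mathcal C$ has a point outside $Y$, so $\Delta\setminus Y$ meets every member of $\mathcal C$; that is, $\Delta\setminus Y\in I$. This element of $I$ is not met by $Y$. $\square$

## A transitive group with prescribed minimal bases

**Theorem 3.** Let $K$ be a finite group acting transitively on a finite set $\Delta$ (not necessarily faithfully). Let $\mathcal C$ be a non-empty $K$-invariant clutter on $\Delta$ with $\varnothing\notin\mathcal C$, and let $T$ be any non-trivial finite group. Then there are a finite set $I$ on which $K$ acts, a faithful transitive action of $G=T^I\rtimes K$ (with $K$ permuting coordinates) on a finite set $\Omega$, and a surjection $\pi:\Omega\to\Delta$, such that for $S\subseteq\Omega$: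

- $S$ is a base for $G$ $\iff$ $\pi(S)$ contains a member of $\mathcal C$;
- $S$ is a minimal base for $G$ $\iff$ $\pi|_S$ is injective and $\pi(S)\in\mathcal C$.

In particular $\mathcal M(G,\Omega)=\{|C|:C\in\mathcal C\}$. Conversely, for any non-trivial transitive group $G$ on $\Omega$, the family of minimal bases is itself a non-empty $G$-invariant clutter on $\Omega$ without empty member.

The idea is as follows. In the five-orbit example the point stabilizers were the subproducts $H_\delta$ of $V$. If $K$ permutes the coordinates, then conjugation by $k\in K$ carries $H_\delta$ to $H_{\delta^k}$, so all the $H_\delta$ are conjugate in $V\rtimes K$. Hence the *single* coset space of $H_{\delta_0}$ in $V\rtimes K$ already has all the $H_\delta$ as point stabilizers, and nothing else. We deliberately take the stabilizer to be $H_{\delta_0}$ itself and do not adjoin the stabilizer of $\delta_0$ in $K$. In this way all point stabilizers stay inside $V$, and intersecting them is a matter of coordinates.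

**Step 1: the index set.** *We need a finite non-empty set of coordinates on which $K$ acts.* Let $I$ be the set of all hitting sets of $\mathcal C$. If $B\in I$ and $k\in K$, then $B^k\in I$: for $C\in\mathcal C$ we have $C^{k^{-1}}\in\mathcal C$, so $B^k\cap C=(B\cap C^{k^{-1}})^k\neq\varnothing$. So $K$ acts on $I$ by $B\mapsto B^k$. Since $\varnothing\notin\mathcal C$, the set $\Delta$ meets every member of $\mathcal C$; so $\Delta\in I$ and $I\ne\varnothing$. Since $\mathcal C\neq\varnothing$, the empty set is not a hitting set; so $\varnothing\notin I$.

**Step 2: the group and its subgroups $H_\delta$.** *We define $G$ and check that $K$ permutes the $H_\delta$ by conjugation in the same way as it permutes $\Delta$.* Let $V=T^I$, with elements $v=(v_B)_{B\in I}$. Let $K$ act on $V$ by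
$$(v^k)_{B^k}=v_B .$$
Each $v\mapsto v^k$ is an automorphism of $V$, since it only permutes coordinates. It is a right action, since $((v^k)^l)_{B^{kl}}=(v^k)_{B^k}=v_B=(v^{kl})_{B^{kl}}$. Let $G=V\rtimes K$, with $k^{-1}vk=v^k$. For $\delta\in\Delta$ put
$$H_\delta=\{v\in V: v_B=1\text{ for all }B\in I\text{ with }\delta\in B\}.$$
This is the product of those direct factors of $V$ whose index $B$ does not contain $\delta$. Hence $H_\delta\trianglelefteq V$, even if $T$ is not abelian.

Let $v\in V$ and $k\in K$. Every element of $I$ has the form $B^k$ with $B\in I$, and $\delta^k\in B^k\iff\delta\in B$. So $v^k\in H_{\delta^k}$ means that $(v^k)_{B^k}=v_B=1$ for all $B\in I$ with $\delta\in B$, which is to say $v\in H_\delta$. Thus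
$$k^{-1}H_\delta k=H_{\delta^k}\qquad(k\in K).$$

**Step 3: the action and the map $\pi$.** *We make $G$ act transitively, label each point by an element of $\Delta$, and show that the label determines the stabilizer.* Fix $\delta_0\in\Delta$, put $H=H_{\delta_0}$, and let $G$ act by right multiplication on $\Omega=\{Hg:g\in G\}$. This action is transitive. For $v\in V$ and $k\in K$ set
$$\pi(Hvk)=\delta_0^{\,k}.$$
This is well defined: if $Hvk=Hv'k'$, then, since $H\le V$, we get $Vk=Vk'$, hence $k=k'$. The map $\pi$ is onto because $K$ is transitive on $\Delta$. If $\omega=Hvk$, then by normality of $H$ in $V$ and Step 2
$$G_\omega=(vk)^{-1}H(vk)=k^{-1}(v^{-1}Hv)k=k^{-1}Hk=H_{\delta_0^{\,k}}=H_{\pi(\omega)}.$$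

**Step 4: pointwise stabilizers.** *We turn the intersection of stabilizers into a statement about coordinates, and check faithfulness.* Let $S\subseteq\Omega$ be non-empty. An element $v\in V$ lies in $H_{\pi(\omega)}$ for all $\omega\in S$ exactly when $v_B=1$ for each $B\in I$ that contains at least one of the labels $\pi(\omega)$, $\omega\in S$. Hence
$$G_{(S)}=\bigcap_{\omega\in S}H_{\pi(\omega)}=\{v\in V: v_B=1\text{ whenever }B\in I,\ B\cap\pi(S)\ne\varnothing\}.\tag{1}$$
The kernel of the action is $G_{(\Omega)}$. Since $\pi(\Omega)=\Delta$ and every $B\in I$ is non-empty, all coordinates are forced to be $1$ in (1), so $G_{(\Omega)}=1$ and the action is faithful.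

**Step 5: bases.** *This is the first equivalence of the theorem.* Let $S\neq\varnothing$. If $\pi(S)$ meets every $B\in I$, then (1) is trivial. If some $B\in I$ is not met by $\pi(S)$, then (1) contains all $v$ supported on the coordinate $B$, and these form a copy of $T\neq1$. So $S$ is a base if and only if $\pi(S)$ meets every $B\in I$, which by Lemma 4 holds if and only if $\pi(S)$ contains a member of $\mathcal C$.

For $S=\varnothing$ both sides are false: $G_{(\varnothing)}=G\ne1$ because $I\neq\varnothing$ and $T\ne1$, and $\pi(\varnothing)=\varnothing$ contains no member of $\mathcal C$ because $\varnothing\notin\mathcal C$.

**Step 6: minimal bases.** *This is the second equivalence, and it is the place where we need that $\mathcal C$ is a clutter.* Suppose $S$ is a minimal base. By Step 5 there is $C\in\mathcal C$ with $C\subseteq\pi(S)$. For each $c\in C$ choose one element of $S$ mapped to $c$. The chosen points form a set $S'\subseteq S$ on which $\pi$ is injective, with $\pi(S')=C$. So $S'$ is a base by Step 5, and $S'=S$ by minimality. Thus $\pi|_S$ is injective and $\pi(S)=C\in\mathcal C$.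

Conversely, suppose $\pi|_S$ is injective and $\pi(S)=C\in\mathcal C$. Then $S$ is a base by Step 5. If $S'\subsetneq S$, then $\pi(S')\subsetneq C$ by injectivity. As $\mathcal C$ is a clutter, a proper subset of $C$ contains no member of $\mathcal C$: such a member would be properly contained in $C$. So $S'$ is not a base, and $S$ is a minimal base.

**Step 7: the sizes.** *We read off $\mathcal M(G,\Omega)$.* By Step 6 every minimal base has size $|C|$ for some $C\in\mathcal C$. Since $\pi$ is onto, every $C\in\mathcal C$ is $\pi(S)$ for some $S$ on which $\pi$ is injective, and this $S$ is a minimal base of size $|C|$. All these sizes are positive, as $\varnothing\notin\mathcal C$. Hence $\mathcal M(G,\Omega)=\{|C|:C\in\mathcal C\}$.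

**Step 8: the converse statement.** *We show that every non-trivial transitive group gives a clutter of the kind used as input.* Let $G\ne1$ be transitive on $\Omega$. No minimal base is properly contained in another, by definition. Minimal bases are permuted by $G$, because $G_{(S^g)}=g^{-1}G_{(S)}g$. At least one exists, because $\Omega$ is a base (the action is faithful) and so contains a minimal one. None is empty, because $G_{(\varnothing)}=G\ne1$. $\blacksquare$

A sanity check on the smallest interesting input: let $K=\mathbb Z/2$ swap the points of $\Delta=\{0,1\}$, let $\mathcal C=\{\{0,1\}\}$ and $T=C_2$. Then $I=\{\{0\},\{1\},\{0,1\}\}$, the group $G=C_2^3\rtimes\mathbb Z/2$ has order $16$, $H_0$ consists of the $v$ supported on the coordinate $\{1\}$ and has order $2$, and $|\Omega|=8$. There are two fibers of $\pi$, of size $4$. All points of one fiber have stabilizer $H_0$, all points of the other have stabilizer $H_1$, and $H_0\cap H_1=1$. The minimal bases are the pairs with one point in each fiber.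

**Remark.** For examples by hand it is convenient that the inclusion-minimal hitting sets suffice. Let $J\subseteq I$ be the set of inclusion-minimal members of $I$. It is $K$-invariant, non-empty and does not contain $\varnothing$. Each member of $I$ contains a member of $J$, so a set $Y$ meets every member of $J$ if and only if it meets every member of $I$. So Lemma 4 holds with $J$ in place of $I$, and Steps 2 to 7 used nothing else about $I$.

## Rows and columns of a grid

What remains is to find invariant clutters. Here is one that you can draw.

Let $\Delta$ be a $2\times4$ grid, with rows indexed by $\mathbb Z/2$ and columns by $\mathbb Z/4$, and let $K=\mathbb Z/2\times\mathbb Z/4$ act by translation. Let $\mathcal C$ consist of the two rows (size $4$) and the four columns (size $2$). It is $K$-invariant. It is a clutter: different rows are disjoint, different columns are disjoint, and a row and a column share exactly one point. So Theorem 3 yields a transitive group with $\mathcal M=\{2,4\}$, and the gap asked about at the beginning does occur.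

Let us see this group, with $T=C_2$ and $J$ as in the Remark. A hitting set must meet every column and both rows. If we choose one point from each column, not all in the same row, we obtain a minimal hitting set, since removing any point leaves a column unmet. There are $2^4-2=14$ such sets. Every hitting set $B$ contains one of them. Indeed, let $R_1,R_2$ be the sets of columns in which $B$ has a point of the first, respectively second, row. Both are non-empty and together they cover all four columns, so there are $c\in R_1$ and $c'\in R_2$ with $c\ne c'$. Choose the first-row point in column $c$, the second-row point in column $c'$, and any point of $B$ in each other column. Thus $|J|=14$ and $G=C_2^{14}\rtimes(\mathbb Z/2\times\mathbb Z/4)$ has order $2^{17}$. A point $\delta$ lies in $2^3-1=7$ members of $J$, so $|H_\delta|=2^{14-7}=2^7$ and $|\Omega|=2^{10}=1024$.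

The same picture works in a box. For $X=\{x_1<\dots<x_r\}$ with $x_1\geq2$, let $K=\mathbb Z/x_1\times\dots\times\mathbb Z/x_r$ act on $\Delta=K$ by translation, and let $\mathcal C$ be the set of all axis-parallel lines, that is, the sets obtained by letting one coordinate run through all its values and fixing the others. Lines in direction $i$ have size $x_i$. Two different lines in the same direction are disjoint; two lines in different directions share at most one point, while each has at least two. So $\mathcal C$ is a $K$-invariant clutter with set of sizes $X$, and Theorem 3 gives the first assertion of Theorem 1.

It does not give the second. The group $G$ of Theorem 3 has $K$ as a quotient, and here $|K|=x_1\cdots x_r$. So for this clutter and this $K$, $G$ is a $p$-group only if all $x_i$ are powers of $p$. To get a $p$-group, with cyclic top group, for every $p$ and every $X$, we look for the clutter inside a cyclic group $\mathbb Z/p^e$.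

## Powers of two in a cyclic $p$-group

Recall how $\mathbb Z/5$ failed: the difference $1-0$ in $\{0,1\}$ also occurs as the difference $3-2$ in $\{2,3,4\}$, and this is what allowed a translate of the first set to fit into the second. So we choose the sets from a list of elements of $\mathbb Z/p^e$ in which no non-zero difference occurs twice. Powers of two form such a list, provided that the modulus is large enough to prevent wraparound.

Fix $X=\{x_1<\dots<x_r\}$ with $x_1\ge2$ and a prime $p$. Let $N=x_1+\dots+x_r$ and choose $e$ with
$$n:=p^e>2^{N+1}.$$
Let $c_s=2^s\bmod n$ for $1\le s\le N$. These are distinct elements of $\mathbb Z/n$, because the integers $2^s$ are distinct and lie between $0$ and $n-1$.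

**Lemma 5.** Let $a,b,a',b'\in\{1,\dots,N\}$. If $a\neq b$ and $c_a-c_b=c_{a'}-c_{b'}$ in $\mathbb Z/n$, then $a=a'$ and $b=b'$.

*Proof.* Rearranged, the equation reads $2^a+2^{b'}\equiv2^{a'}+2^b\pmod n$. Both sides are positive integers at most $2\cdot2^N=2^{N+1}<n$, and two such integers that are congruent modulo $n$ are equal. So $2^a+2^{b'}=2^{a'}+2^b$ as integers. A sum of two distinct powers of two has two binary digits $1$, in the positions of the two exponents. A sum of two equal powers $2^t+2^t=2^{t+1}$ has one. So the number determines the multiset of exponents, and $\{a,b'\}=\{a',b\}$ as multisets. Since $a\ne b$, the element $a$ of the left multiset must be matched with $a'$, so $a=a'$; then $b'=b$. $\square$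

**Proof of Theorem 1.**

**Step 1: the family.** *We define a translation-invariant family with the right sizes.* Let $K=\mathbb Z/n$ act on $\Delta=\mathbb Z/n$ by translation; this is transitive. Partition $\{c_1,\dots,c_N\}$ into subsets $A_1,\dots,A_r$ with $|A_i|=x_i$, which is possible since $N=x_1+\dots+x_r$. Put
$$\mathcal C=\{A_i+t: 1\le i\le r,\ t\in\mathbb Z/n\}.$$
This family is $K$-invariant and non-empty, has no empty member, and the set of sizes of its members is $X$.

For instance, for $X=\{2,3\}$ and $p=3$ we have $N=5$, need $n>64$, and may take $n=81$, $A_1=\{2,4\}$, $A_2=\{8,16,32\}$. The non-zero differences within $A_1$ are $\pm2$; within $A_2$ they are $\pm8,\pm16,\pm24$. Modulo $81$ these are all different, so no translate of $A_1$ fits into $A_2$.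

**Step 2: it is a clutter.** *We exclude proper containment between translates, using Lemma 5.* Suppose one member of $\mathcal C$ is contained in another. After translating both, we may assume $A_i+t\subseteq A_j$.

If $i=j$, the two sets have the same size and therefore coincide, so the containment is not proper.

If $i\neq j$, choose distinct $u,v\in A_i$. This is possible because $x_i\geq2$, and it is the only use of that hypothesis. Then $u+t$ and $v+t$ lie in $A_j$, and
$$u-v=(u+t)-(v+t).$$
All four elements lie in $\{c_1,\dots,c_N\}$: write $u=c_a$, $v=c_b$, $u+t=c_{a'}$, $v+t=c_{b'}$, where $a\ne b$. Lemma 5 gives $a=a'$, that is, $u+t=u$. Hence $u\in A_i\cap A_j=\varnothing$, a contradiction.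

**Step 3: the group.** *We feed the clutter into Theorem 3.* Apply Theorem 3 with $T=C_p$. It gives a faithful transitive action of $G=C_p^{\,I}\rtimes\mathbb Z/p^e$ on a finite set $\Omega$ with
$$\mathcal M(G,\Omega)=\{|C|:C\in\mathcal C\}=X.$$
The normal subgroup $C_p^{\,I}$ is elementary abelian, and the quotient by it is cyclic of order $p^e$. So $G$ is an extension of an elementary abelian $p$-group by a cyclic $p$-group, hence a metabelian $p$-group. $\blacksquare$

## The size $1$ and the classification

**Proof of Theorem 2.**

**Step 1: (b) implies (a), with a metabelian $p$-group.** *Here we only collect groups already built.* Let $p$ be a prime. If $X$ is finite and non-empty with $1\notin X$, then Theorem 1 gives a transitive metabelian $p$-group $G$ with $\mathcal M(G,\Omega)=X$; it is non-trivial because $T=C_p\neq1$ and $I\ne\varnothing$. If $X=\{1\}$, let $C_p$ act regularly on $p$ points. Every singleton is a base and the empty set is not, so the minimal bases are exactly the singletons and $\mathcal M=\{1\}$. The group $C_p$ is abelian, hence a metabelian $p$-group.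

**Step 2: (a) implies (b).** *We show that $X$ is finite and non-empty, and that the size $1$ tolerates no other size.* Let $G\ne1$ be transitive on the finite set $\Omega$, and let $X=\mathcal M(G,\Omega)$. Base sizes are at most $|\Omega|$, so $X$ is finite. The base $\Omega$ contains a minimal base, which is non-empty because $G_{(\varnothing)}=G\neq1$; so $X$ is non-empty. Suppose $1\in X$. Then some point stabilizer is trivial, and since $G$ is transitive, all point stabilizers are conjugate and so trivial. In other words, $G$ is regular, and every singleton is a base. A base with two or more points properly contains a singleton, so it is not minimal; the empty set is not a base. So the minimal bases are exactly the singletons, and $X=\{1\}$. $\blacksquare$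

The assumption $G\neq1$ cannot be dropped in (a): for $G=1$ the only minimal base is the empty set, so $\mathcal M(G,\Omega)=\varnothing$.
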